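\title{The 2-convexified Tsirelson space has no maximal norm}

\begin{abstract}
An equivalent norm on a Banach space $X$ is maximal if its isometry group is a maximal bounded subgroup of $\mathrm{GL}(X)$. We prove that $T^{(2)}$, the $2$-convexification of Tsirelson's space, has no equivalent maximal norm: every bounded subgroup of $\mathrm{GL}(T^{(2)})$ is properly contained in another one. On a reflexive space, a bounded group with two finite-dimensional invariant subspaces can be enlarged, while a bounded group with none moves every finite-dimensional subspace to infinity, where $T^{(2)}$ is uniformly Euclidean. The method also shows that bounded subgroups of $\mathrm{GL}(T^{(2)})$ have compact closure in the strong operator topology, that a reflexive asymptotically Hilbertian space has a maximal norm only if it is isomorphic to a Hilbert space, and that neither $T^{(p)}$, $1\le p<\infty$, nor its dual has a maximal norm.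
\end{abstract}

\section{Introduction}\label{sec:intro}

Scalars are real, and a subspace of a Banach space is always closed. Two normed spaces are \emph{$\lambda$-isomorphic} if there is an isomorphism $S$ between them with $\|S\|\,\|S^{-1}\|\le\lambda$.

\subsection{Maximal norms}

Let $X$ be a Banach space and let $\mathrm{GL}(X)$ be the group of bounded invertible linear operators of $X$ onto itself. A subgroup $G$ is \emph{bounded} if $\sup_{g\in G}\|g\|<\infty$. For an equivalent norm $|\cdot|$ on $X$, the group $\mathrm{Isom}(X,|\cdot|)$ of surjective linear isometries is bounded. The norm $|\cdot|$ is \emph{maximal} if $\mathrm{Isom}(X,|\cdot|)$ is a maximal bounded subgroup of $\mathrm{GL}(X)$, that is, if no bounded subgroup contains it properly. The next lemma lets us pass freely between norms and groups.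

\begin{lemma}\label{lem:invnorm}
Let $G\le\mathrm{GL}(X)$ be bounded and $C=\sup_{g\in G}\|g\|$. Then $|x|_G=\sup_{g\in G}\|gx\|$ is a norm with $\|x\|\le|x|_G\le C\|x\|$, and $G\subset\mathrm{Isom}(X,|\cdot|_G)$. Consequently, $X$ admits an equivalent maximal norm if and only if $\mathrm{GL}(X)$ has a maximal bounded subgroup.
\end{lemma}

\begin{proof}
The inequalities hold because $G$ contains the identity, and $|hx|_G=|x|_G$ for $h\in G$ because $Gh=G$. If $G$ is a maximal bounded subgroup, then $G=\mathrm{Isom}(X,|\cdot|_G)$, since the right side is a bounded group containing $G$; so $|\cdot|_G$ is maximal. The converse is the definition.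
\end{proof}

By the lemma, $|\cdot|$ is maximal exactly when no equivalent norm has an isometry group properly containing $\mathrm{Isom}(X,|\cdot|)$: no renorming keeps all the symmetries of $|\cdot|$ and gains a new one. The model case is Euclidean geometry.

\begin{example}\label{ex:hilbert}
(a) \emph{A Hilbert norm $|\cdot|$ is maximal.} Its isometry group $O$ is transitive on spheres: if $|x|=|y|$, $x\ne y$ and $u=(x-y)/|x-y|$, then $\langle x,x-y\rangle=\frac12|x-y|^2$, so the reflection $z\mapsto z-2\langle z,u\rangle u$ sends $x$ to $y$. Let $G'\supset O$ be a bounded group. The norm $\sup_{g\in G'}|gx|$ is invariant under $G'$, hence under $O$, hence constant on the unit sphere of $|\cdot|$. So it is a multiple of $|\cdot|$, and $G'\subset O$.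

(b) \emph{A bounded group $G$ on a finite-dimensional space $F$ preserves an inner product.} The closure $H$ of $G$ in the space of operators on $F$ is compact, and it is a group: if $g_k\to h$, a subsequence of the bounded sequence $(g_k^{-1})$ converges, and its limit is $h^{-1}$. For any inner product $\langle\cdot,\cdot\rangle$ on $F$, the average $\int_H\langle hx,hy\rangle\,dh$ over Haar measure is an invariant inner product.
\end{example}

Thus in finite dimensions every bounded group lies in a maximal one. In infinite dimensions one would like to obtain a maximal bounded group from Zorn's lemma, but the union of a chain of bounded groups need not be bounded (Example~\ref{ex:signs}). The existence of a maximal norm is therefore a question about the geometry of $X$, and spaces that are close to a Hilbert space without being isomorphic to one are natural places to test it.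

\subsection{The problem and the results}

Let $c_{00}$ be the space of finitely supported real sequences, with unit vectors $e_1,e_2,\dots$, and let $\mathbf 1_Ax$ be the restriction of a sequence $x$ to a set $A$ of positive integers. For nonempty finite sets, $A<B$ means $\max A<\min B$, and a family $A_1<\dots<A_k$ is \emph{admissible} if $k\le\min A_1$. Tsirelson's space $T$, in the form of Figiel and Johnson, is the completion of $c_{00}$ under the unique norm satisfying
\begin{equation}\label{eq:T}
\|x\|_T=\max\Big\{\|x\|_\infty,\ \tfrac12\sup\sum_{j=1}^k\|\mathbf 1_{A_j}x\|_T\Big\},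
\end{equation}
where the supremum is over all admissible families. For $1\le p<\infty$, the \emph{$p$-convexification} $T^{(p)}$ is the completion of $c_{00}$ under $\|x\|_{T^{(p)}}=\|\,|x|^p\|_T^{1/p}$, where $|x|^p$ is the sequence $(|x(j)|^p)_j$. Thus $T^{(1)}=T$. The only fact about $T$ that we quote is that it is reflexive \cite{FJ}.

Equation \eqref{eq:T} says that $k$ successive blocks supported in $[k,\infty)$ add up as in $\ell_1$, up to the factor $\frac12$; yet $T$, being reflexive, contains no copy of $\ell_1$. In $T^{(2)}$ the same blocks add up as in $\ell_2$. It is known that $T^{(2)}$ admits a continuum of equivalent renormings none of whose isometry groups is contained in any maximal bounded subgroup of $\mathrm{GL}(T^{(2)})$. This shows that enlarging a given isometry group can fail to lead to a maximal one, but it does not exclude that some other norm is maximal. The problem, which comes from the paper of Dilworth and Randrianantoanina \cite{DR}, is: \emph{does $T^{(2)}$ admit an equivalent maximal norm?} Since $T^{(2)}$ resembles $\ell_2$ far out on the basis, one might hope for a large group imitating the orthogonal group. In fact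 the resemblance is what rules such a group out.

\begin{theorem}\label{thm:A}
Every bounded subgroup $G\le\mathrm{GL}(T^{(2)})$ is properly contained in another bounded subgroup. Hence $T^{(2)}$ has no equivalent maximal norm.
\end{theorem}

The bounded subgroups of $\mathrm{GL}(T^{(2)})$ are all small in the following sense. The \emph{strong operator topology} (SOT) is the topology of pointwise norm convergence.

\begin{theorem}\label{thm:B}
A subgroup $G\le\mathrm{GL}(T^{(2)})$ is bounded if and only if all its orbits $Gx$ are relatively norm compact. In that case its SOT-closure is a compact group, and $T^{(2)}$ is the closed span of its finite-dimensional $G$-invariant subspaces.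
\end{theorem}

This is in contrast with $\ell_2$, where the orbits of the orthogonal group are whole spheres. The property of $T^{(2)}$ behind Theorem~\ref{thm:A} has a name. A Banach space $X$ is \emph{asymptotically Hilbertian} if there is $\lambda$ such that for every $n$ some finite-codimensional subspace $Z_n$ has all its $n$-dimensional subspaces $\lambda$-isomorphic to $\ell_2^n$.

\begin{theorem}\label{thm:C}
Let $X$ be reflexive and asymptotically Hilbertian. Then $X$ admits an equivalent maximal norm if and only if $X$ is isomorphic to a Hilbert space.
\end{theorem}

\begin{theorem}\label{thm:D}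
For $1\le p<\infty$, neither $T^{(p)}$ (in particular $T=T^{(1)}$) nor its dual admits an equivalent maximal norm.
\end{theorem}

\subsection{Two groups on $T^{(2)}$}

The proof is visible on two examples. Write $\|\cdot\|$ for the norm of $T^{(2)}$ and $|\cdot|_2$ for the Euclidean norm. We need two facts. First, if $x$ has at most $n$ nonzero coordinates, all in $[n,\infty)$, then
\begin{equation}\label{eq:far}
\tfrac12|x|_2^2\le\|x\|^2\le|x|_2^2 .
\end{equation}
The lower bound is \eqref{eq:T} applied to $|x|^2$ and singletons $A_j$. The upper bound holds for all $x\in c_{00}$; it is the triangle inequality in $T$, where $\|e_j\|_T=\max\{1,\frac12\|e_j\|_T\}=1$. Second, $\|\cdot\|$ is not equivalent to $|\cdot|_2$ on $c_{00}$: otherwise $\|\cdot\|_T$, which depends only on $|x|$ (Lemma~\ref{lem:W}), would be equivalent to the $\ell_1$-norm, and $T$ would not be reflexive.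

\begin{example}[many invariant subspaces]\label{ex:signs}
The group $G_1$ of sign changes $e_j\mapsto\pm e_j$ consists of isometries, and it preserves every line $\mathbb Re_j$. Let $G_n$ consist of the operators that act on the span of $e_1,\dots,e_n$ by an orthogonal matrix and on $e_j$, $j>n$, by a sign. Each $G_n$ is a bounded group, and $G_n\subsetneq G_{n+1}$ because $G_{n+1}$ does not preserve the line $\mathbb Re_{n+1}$. The union is unbounded: if $\|g\|\le C$ on $\bigcup_nG_n$, then every $x\in c_{00}$ with $|x|_2=1$ has the form $ge_1$ and satisfies $C^{-1}\le\|x\|\le C$.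
\end{example}

\begin{example}[no invariant subspace]\label{ex:perms}
Let $\Pi$ be the group of operators that permute finitely many of the $e_j$ and fix the others. It has no nonzero finite-dimensional invariant subspace: if $x\ne0$, then $x(i)\ne x(j)$ for some $i,j$ because $x(j)\to0$, and subtracting from $x$ its image under the transposition of $i$ and $j$ gives a nonzero multiple of $e_i-e_j$; so an invariant subspace containing $x$ contains every $e_k-e_l$. The group $\Pi$ is unbounded. Indeed, suppose $\|g\|\le C$ on $\Pi$, let $x$ be supported in $[1,n]$, and let $g$ exchange $e_j$ and $e_{n+j}$ for $j\le n$. By \eqref{eq:far}, $C\|x\|\ge\|gx\|\ge|x|_2/\sqrt2$. Together with $\|x\|\le|x|_2$, this makes $\|\cdot\|$ equivalent to $|\cdot|_2$.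
\end{example}

Every bounded group on a reflexive space behaves like one of these two. If it has two nonzero finite-dimensional invariant subspaces, we replace its action on their sum $F$ by a full orthogonal group; this needs an invariant complement of $F$. Otherwise it has no nonzero finite-dimensional invariant subspace inside some invariant subspace $Y$ of finite codimension, and we show that it then moves any finite set of vectors of $Y$ weakly to zero. Both facts rest on the compactness lemmas of Section~\ref{sec:compact} and are proved in Section~\ref{sec:groups}, together with Theorem~\ref{thm:C}. A general group does not respect the basis, so \eqref{eq:far} must be extended to arbitrary $n$-dimensional subspaces supported far out; this is done in Section~\ref{sec:T}. Section~\ref{sec:proofs} contains the proofs of Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:D}.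

\section{From weak compactness to finite-dimensional invariant subspaces}\label{sec:compact}

In this section a group $\Gamma$ acts on a Banach space $V$ by surjective linear isometries. Averaging over $\Gamma$ is not available, since $\Gamma$ is an arbitrary group. It becomes available on vectors whose orbit is relatively norm compact, because there $\Gamma$ acts through a compact group. Reflexivity gives only weak compactness, so the first task is to find norm compact invariant sets inside weakly compact ones. The link between the two topologies is the following lemma.

\begin{lemma}\label{lem:frag}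
Let $M$ be a nonempty weakly compact subset of $V$ and $\varepsilon>0$. Some nonempty relatively weakly open set $U\subset M$ has norm diameter at most $\varepsilon$.
\end{lemma}

\begin{proof}
Suppose first that $V$ is separable. Then $M$ is covered by countably many closed balls of radius $\varepsilon/2$. Closed balls are weakly closed, so by Baire's theorem in the compact Hausdorff space $(M,\mathrm{weak})$ one of them contains a nonempty relatively weakly open subset of $M$.

The general case is needed only for nonseparable spaces in Theorem~\ref{thm:C}. Suppose the lemma fails. We define nonempty relatively weakly open sets $U_s\subset M$, indexed by finite binary sequences $s$, starting from $U_\emptyset=M$. Given $U_s$, choose $x,y\in U_s$ with $\|x-y\|>\varepsilon$ and $f_s\in V^*$ of norm one with $f_s(x)-f_s(y)>\varepsilon$. Compact Hausdorff spaces are regular, so $x$ and $y$ have relatively weakly open neighborhoods $U_{s0}$ and $U_{s1}$ whose weak closures lie in $U_s$, with $f_s\ge f_s(x)-\varepsilon/4$ on the closure of $U_{s0}$ and $f_s\le f_s(y)+\varepsilon/4$ on the closure of $U_{s1}$. Points of these two closures are at distance at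 least $\varepsilon/2$. Pick $x_s\in U_s$, and let $V_0$ be the closed span of all $x_s$; it is separable and weakly closed. For an infinite binary sequence $\sigma$ with initial segments $\sigma|k$, let $x_\sigma\in M$ be a weak cluster point of $(x_{\sigma|k})_k$. Then $x_\sigma\in V_0$, and $x_\sigma$ lies in the weak closure of each $U_{\sigma|k}$, since $x_{\sigma|j}\in U_{\sigma|k}$ for $j\ge k$. If $\sigma\ne\tau$, consider their longest common initial segment $s$: one of $x_\sigma,x_\tau$ lies in the closure of $U_{s0}$ and the other in the closure of $U_{s1}$, so $\|x_\sigma-x_\tau\|\ge\varepsilon/2$. This gives uncountably many $\varepsilon/2$-separated points in the separable space $V_0$, which is impossible.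
\end{proof}

One small open piece is not enough for compactness. In a minimal invariant set, however, the translates of any open piece cover everything, and they have the same diameter because $\Gamma$ acts by isometries.

\begin{lemma}\label{lem:minimal}
Every nonempty weakly compact $\Gamma$-invariant set $K\subset V$ contains a nonempty norm compact $\Gamma$-invariant set.
\end{lemma}

\begin{proof}
A chain of nonempty weakly closed invariant subsets of $K$ has nonempty intersection by compactness, so Zorn's lemma gives a minimal such set $M$. Let $\varepsilon>0$ and take $U\subset M$ from Lemma~\ref{lem:frag}. Each $\gamma\in\Gamma$ is a weak homeomorphism of $M$, so $\bigcup_\gamma\gamma U$ is relatively weakly open and invariant. Its complement in $M$ is weakly closed, invariant and different from $M$, hence empty by minimality. By weak compactness, finitely many sets $\gamma U$, each of diameter at most $\varepsilon$, cover $M$. So $M$ is totally bounded. It is also norm closed, hence norm compact.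
\end{proof}

\begin{lemma}\label{lem:group}
\begin{enumerate}
\item[(a)] The vectors $v\in V$ with relatively norm compact orbit $\Gamma v$ form a $\Gamma$-invariant subspace.
\item[(b)] If all orbits in $V$ are relatively norm compact, then the SOT-closure $H$ of the set of operators given by $\Gamma$ is a compact topological group of surjective linear isometries.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set is invariant because $\Gamma\gamma v=\Gamma v$, and linear because $\Gamma(av+bw)\subset a\Gamma v+b\Gamma w$. It is closed: if $\|v-w\|<\varepsilon$, every point of $\Gamma v$ is within $\varepsilon$ of $\Gamma w$, so a norm limit of vectors with totally bounded orbits has a totally bounded orbit.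

(b) The product $\prod_{v\in V}\overline{\Gamma v}$ of norm compact sets is compact, and its topology is that of pointwise norm convergence. The closure of $\Gamma$ in it consists of linear norm-preserving maps, so it equals $H$, and $H$ is compact. If $h_\alpha\to h$ and $k_\alpha\to k$ in $H$, then
\[
\|h_\alpha k_\alpha v-hkv\|\le\|k_\alpha v-kv\|+\|h_\alpha(kv)-h(kv)\|\to0 .
\]
So composition is jointly continuous, and $H$ is closed under it. If $\gamma_\alpha\to h$ with $\gamma_\alpha\in\Gamma$, a subnet of $(\gamma_\alpha^{-1})$ converges to some $h'\in H$, and passing to the limit in $\gamma_\alpha\gamma_\alpha^{-1}=\gamma_\alpha^{-1}\gamma_\alpha=I$ gives $hh'=h'h=I$. So $H$ is a group. Inversion is continuous, since $\|h_\alpha^{-1}v-h^{-1}v\|=\|v-h_\alpha(h^{-1}v)\|\to0$ when $h_\alpha\to h$.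
\end{proof}

We recall three facts about a compact group $H$. It carries a left-invariant Borel probability measure $dh$ that is positive on nonempty open sets (Haar measure). A continuous map $\Phi\colon H\to V$ is a uniform limit of simple Borel maps with values in $\Phi(H)$, so $\int_H\Phi\,dh$ exists, lies in the closed convex hull of $\Phi(H)$, has norm at most $\int_H\|\Phi\|\,dh$, and commutes with bounded operators. Finally, by the Peter--Weyl theorem, the continuous functions $f\colon H\to\mathbb C$ whose left translates $h\mapsto f(k^{-1}h)$, $k\in H$, span a finite-dimensional space are uniformly dense in $C(H,\mathbb C)$. The same holds for real functions in $C(H,\mathbb R)$: if the translates of $f$ span the finite-dimensional complex space $D$, then the translates of $\operatorname{Re}f$ lie in the finite-dimensional real space $\{\operatorname{Re}f':f'\in D\}$, and taking real parts does not increase the distance to a real function.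

\begin{lemma}\label{lem:PW}
Let $w\in V$ have relatively norm compact orbit, and let $V_0$ be the closed span of $\Gamma w$.
\begin{enumerate}
\item[(a)] The closed convex hull of $\Gamma w$ contains a point fixed by $\Gamma$.
\item[(b)] If $w\ne0$, then $V_0$ contains a nonzero finite-dimensional $\Gamma$-invariant subspace.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:group}(a) all orbits in $V_0$ are relatively norm compact. Let $H$ be the compact group given by Lemma~\ref{lem:group}(b) for the action on $V_0$. For $f\in C(H,\mathbb R)$ put $w_f=\int_Hf(h)\,hw\,dh\in V_0$. The map $f\mapsto w_f$ is linear, $\|w_f\|\le\|f\|_\infty\|w\|$, and left invariance gives, for $k\in H$,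
\begin{equation}\label{eq:equiv}
k\,w_f=\int_Hf(h)\,khw\,dh=\int_Hf(k^{-1}h)\,hw\,dh .
\end{equation}

(a) Take $f=1$. By \eqref{eq:equiv} the vector $w_1$ is fixed, and it lies in the closed convex hull of $Hw\subset\overline{\Gamma w}$.

(b) If the left translates of $f$ span a finite-dimensional space $D$, then by \eqref{eq:equiv} the space $\{w_{f'}:f'\in D\}$ is finite-dimensional, invariant, and contains $w_f$. We must find such an $f$ with $w_f\ne0$, and we do so by approximating a bump at the identity. Let $f_0(h)=c\max\{0,\frac12\|w\|-\|hw-w\|\}$. This function is continuous and positive near the identity, so $c>0$ can be chosen with $\int_Hf_0\,dh=1$. Then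
\[
\|w_{f_0}-w\|\le\int_Hf_0(h)\|hw-w\|\,dh\le\tfrac12\|w\|.
\]
Choose a real $f$ with finite-dimensional span of translates and $\|f-f_0\|_\infty\le\frac14$. Then $\|w_f-w\|\le\frac14\|w\|+\frac12\|w\|<\|w\|$, so $w_f\ne0$.
\end{proof}

\section{Bounded groups on reflexive spaces}\label{sec:groups}

Throughout this section $X$ is reflexive, $G\le\mathrm{GL}(X)$ is bounded, and $C=\sup_{g\in G}\|g\|$. Reflexivity is used in Lemmas~\ref{lem:compl} and~\ref{lem:escape}, each time to make a bounded weakly closed set weakly compact. When $X$ is separable, so is $X^*$, and then all spaces to which we apply Section~\ref{sec:compact} are separable.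

\subsection{Enlarging a group}

\begin{lemma}\label{lem:compl}
Every finite-dimensional $G$-invariant subspace $F$ of $X$ has a $G$-invariant complement.
\end{lemma}

\begin{proof}
The kernel of a projection onto $F$ that commutes with $G$ is an invariant complement, so we look for a fixed point of the action $Q\mapsto gQg^{-1}$. Give $X$ the norm $|\cdot|_G$ of Lemma~\ref{lem:invnorm}. The space $\mathcal L(X,F)$ of bounded operators from $X$ to $F$ is isomorphic to $(X^*)^{\dim F}$, hence reflexive, and $G$ acts on it by isometries. Let $P$ be a bounded projection onto $F$, and let $K$ be the set of $Q\in\mathcal L(X,F)$ with $Q|_F=\mathrm{id}_F$ and $\|Q\|\le\|P\|$. This set is nonempty, convex, norm closed and bounded, hence weakly compact. It is invariant, because $gQg^{-1}x=gg^{-1}x=x$ for $x\in F$. By Lemma~\ref{lem:minimal}, some $Q_0\in K$ has relatively norm compact orbit. By Lemma~\ref{lem:PW}(a), the closed convex hull of this orbit, which lies in $K$, contains a fixed point.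
\end{proof}

\begin{proposition}\label{prop:enlarge}
If $G$ has two distinct nonzero finite-dimensional invariant subspaces, then $G$ is properly contained in a bounded subgroup of $\mathrm{GL}(X)$. Consequently, if $G$ is a maximal bounded subgroup, then $X=F\oplus Y$, where $F$ and $Y$ are $G$-invariant, $\dim F<\infty$, and $Y$ contains no nonzero finite-dimensional $G$-invariant subspace.
\end{proposition}

\begin{proof}
Let $F_1\ne F_2$ be such subspaces and $F=F_1+F_2$. They cannot both equal $F$; say $F_1\ne F$. By Lemma~\ref{lem:compl}, $X=F\oplus Y$ with $Y$ invariant; let $Q$ be the projection onto $F$ along $Y$. By Example~\ref{ex:hilbert}(b), $G|_F$ is contained in the orthogonal group $O(F)$ of an inner product on $F$. Put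
\[
G'=\{A\oplus B:\ A\in O(F),\ B\in G|_Y\}.
\]
This is a subgroup of $\mathrm{GL}(X)$ containing every $g=g|_F\oplus g|_Y$ in $G$. It is bounded, since $\|A\oplus B\|\le\|A\|\|Q\|+C\|I-Q\|$ and $O(F)$ is compact. Choose $x\in F_1$ and $y\in F\setminus F_1$ of Euclidean length one and $A\in O(F)$ with $Ax=y$. Then $A\oplus\mathrm{id}_Y\in G'$ does not preserve $F_1$, so it is not in $G$.

Now let $G$ be maximal. It has at most one nonzero finite-dimensional invariant subspace. Let $F$ be this subspace, or $F=0$ if there is none, and let $Y$ be an invariant complement of $F$. A nonzero finite-dimensional invariant subspace of $Y$ would equal $F$, which is impossible since $F\cap Y=0$.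
\end{proof}

\subsection{Moving subspaces to infinity}

On the subspace $Y$ we want the analogue of the permutation in Example~\ref{ex:perms}. There is no basis now, so ``far out'' means ``in a given subspace $Z$ of finite codimension'', and $gy$ is nearly in $Z$ when finitely many functionals are small on it. All vectors of a basis of a finite-dimensional subspace must be moved by the same $g$, which is why we let $G$ act on tuples.

\begin{lemma}\label{lem:escape}
Let $Y$ be a $G$-invariant subspace of $X$ with no nonzero finite-dimensional $G$-invariant subspace.
\begin{enumerate}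
\item[(a)] For all $y_1,\dots,y_n\in Y$, $\varphi_1,\dots,\varphi_m\in X^*$ and $\eta>0$ there is $g\in G$ with $|\varphi_i(gy_k)|<\eta$ for all $i,k$.
\item[(b)] For every finite-dimensional $E\subset Y$ and every finite-codimensional $Z\subset X$, the space $E$ is $2C^2$-isomorphic to a subspace of $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Give $Y^n$ the norm $\max_k|z_k|_G$. It is reflexive, and $G$ acts on it diagonally by isometries. The weak closure $K$ of the orbit of $(y_1,\dots,y_n)$ is weakly compact and invariant. Let $M\subset K$ be a nonempty norm compact invariant set (Lemma~\ref{lem:minimal}) and $(w_1,\dots,w_n)\in M$. The orbit $Gw_k$ lies in the $k$-th coordinate projection of $M$, so it is relatively norm compact. If $w_k\ne0$, Lemma~\ref{lem:PW}(b) gives a nonzero finite-dimensional invariant subspace of $Y$, against the hypothesis. So $0\in K$, and the weak neighborhood $\{z:|\varphi_i(z_k)|<\eta\text{ for all }i,k\}$ of $0$ meets the orbit.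

(b) Let $R$ be a bounded projection of finite rank with kernel $Z$, written as $Rx=\sum_{i=1}^m\varphi_i(x)r_i$. Let $y_1,\dots,y_n$ be a basis of $E$, and let $\beta$ satisfy $|c_k|\le\beta\|y\|$ for $y=\sum_kc_ky_k$. For $g$ as in (a),
\[
\|Rgy\|\le\sum_{i,k}|c_k|\,|\varphi_i(gy_k)|\,\|r_i\|\le\eta\,n\beta\sum_i\|r_i\|\cdot\|y\| .
\]
So for any $\varepsilon>0$ there is $g\in G$ with $\|Rgy\|\le\varepsilon\|y\|$ on $E$. The operator $(I-R)g$ maps $E$ into $Z$. Since $G$ is a group, $\|y\|=\|g^{-1}gy\|\le C\|gy\|$, and therefore
\[
(C^{-1}-\varepsilon)\|y\|\le\|(I-R)gy\|\le(C+\varepsilon)\|y\|,\qquad y\in E .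
\]
Take $\varepsilon$ so small that $C+\varepsilon\le2C^2(C^{-1}-\varepsilon)$.
\end{proof}

\begin{remark}
Part (a) fails without reflexivity. Let $G$ be the group of shifts on $\ell_1(\mathbb Z)$. The shifts of a vector $x\ne0$ have constant norm and tend to $0$ coordinatewise, so the orbit is not relatively compact, and no nonzero finite-dimensional subspace is invariant. But $\varphi(x)=\sum_jx(j)$ satisfies $\varphi(ge_0)=1$ for all $g\in G$.
\end{remark}

The constant in Lemma~\ref{lem:escape}(b) does not depend on $E$ or $Z$. To pass from uniform information on finite-dimensional subspaces to the whole space we take a limit along an ultrafilter. Let $\mathcal F(Y)$ be the set of finite-dimensional subspaces of a Banach space $Y$. The sets $\{E'\in\mathcal F(Y):E'\supset E\}$, $E\in\mathcal F(Y)$, have the finite intersection property, so they all belong to some ultrafilter $\mathcal U$ on $\mathcal F(Y)$. Any finite set of vectors then lies in $E$ for $\mathcal U$-most $E$. Recall that a bounded real function on $\mathcal F(Y)$ has a limit along $\mathcal U$, and that this limit respects sums, products and inequalities.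

\begin{lemma}\label{lem:ultra}
If every $E\in\mathcal F(Y)$ is $c$-isomorphic to $\ell_2^{\dim E}$, then $Y$ is isomorphic to a Hilbert space.
\end{lemma}

\begin{proof}
For each $E$ choose a Euclidean norm $|\cdot|_E$ on $E$ with $\|y\|\le|y|_E\le c\|y\|$, put $|y|_E=0$ for $y\notin E$, and let $|y|=\lim_{\mathcal U}|y|_E$. The norm axioms, the inequalities $\|y\|\le|y|\le c\|y\|$ and the parallelogram law involve finitely many vectors and hold for $\mathcal U$-most $E$, so they hold for $|\cdot|$. A complete norm satisfying the parallelogram law is a Hilbert norm.
\end{proof}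

\begin{corollary}\label{cor:hilb}
Let $X$ be asymptotically Hilbertian, and let $Y$ be a $G$-invariant subspace with no nonzero finite-dimensional $G$-invariant subspace. Then $Y$ is isomorphic to a Hilbert space.
\end{corollary}

\begin{proof}
Let $E\subset Y$ have dimension $n$. By Lemma~\ref{lem:escape}(b), $E$ is $2C^2$-isomorphic to an $n$-dimensional subspace of $Z_n$, hence $2C^2\lambda$-isomorphic to $\ell_2^n$. Apply Lemma~\ref{lem:ultra}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $X$ is isomorphic to a Hilbert space, an equivalent Hilbert norm is maximal by Example~\ref{ex:hilbert}(a). Conversely, let $|\cdot|$ be a maximal norm and $G=\mathrm{Isom}(X,|\cdot|)$. Write $X=F\oplus Y$ as in Proposition~\ref{prop:enlarge}. By Corollary~\ref{cor:hilb}, $Y$ is isomorphic to a Hilbert space, and so is $X$, because $\dim F<\infty$.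
\end{proof}

\section{The geometry of $T^{(p)}$}\label{sec:T}

Fix $1\le p<\infty$. We show that $n$-dimensional subspaces of $T^{(p)}$ supported far out embed uniformly into $\ell_p$, and that $T^{(p)}$ is nevertheless reflexive and contains no $\ell_q$. A finite-dimensional subspace is close to the span of disjointly supported vectors, but these need not be successive, so \eqref{eq:T} does not apply to them directly. The main work is a lower estimate for disjoint vectors, which we prove by duality.

\subsection{The norming set}

For $f\in c_{00}$ and a sequence $x$ let $f(x)=\sum_jf(j)x(j)$, and write $e_j^*$ for $e_j$ viewed as a functional. For nonzero $f,f'\in c_{00}$, write $f<f'$ if $\operatorname{supp}f<\operatorname{supp}f'$. Let $W_0=\{e_j^*:j\ge1\}$, let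
\[
W_{d+1}=W_d\cup\Big\{\tfrac12\sum_{l=1}^kf_l:\ f_1<\dots<f_k\text{ in }W_d,\ k\le\min\operatorname{supp}f_1\Big\},
\]
and let $W=\bigcup_dW_d$. For example, $\frac12\mathbf 1_A\in W_1$ whenever $1\le|A|\le\min A$.

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] Elements of $W$ have coefficients in $[0,1]$, and elements of $W\setminus W_0$ have coefficients in $[0,\frac12]$.
\item[(b)] If $f\in W$ and $A$ is a set of positive integers, then $\mathbf 1_Af\in W\cup\{0\}$.
\item[(c)] $\|x\|_T=\sup_{f\in W}f(|x|)$ for $x\in c_{00}$.
\end{enumerate}
\end{lemma}

\begin{proof}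
(a) and (b) follow by induction on $d$. For (a), the $f_l$ have disjoint supports. For (b), one shows $\mathbf 1_Af\in W_d\cup\{0\}$ for $f\in W_d$: in $\mathbf 1_Af=\frac12\sum_l\mathbf 1_Af_l$ drop the zero terms; the number of terms does not increase and the minimum of the support does not decrease.

(c) By (a), $\rho(x)=\sup_{f\in W}f(|x|)$ is a norm on $c_{00}$ with $\rho\ge\|\cdot\|_\infty$. We show that it satisfies \eqref{eq:T}. If $f=e_j^*$, then $f(|x|)\le\|x\|_\infty$. If $f=\frac12\sum_lf_l$, the sets $A_l=\operatorname{supp}f_l$ are admissible and $f(|x|)\le\frac12\sum_l\rho(\mathbf 1_{A_l}x)$. This gives the inequality $\le$. Conversely, let $A_1<\dots<A_k$ be admissible and $\eta>0$. Choose $f_l\in W$ with $f_l(|\mathbf 1_{A_l}x|)\ge\rho(\mathbf 1_{A_l}x)-\eta$. By (b), $f=\frac12\sum_l\mathbf 1_{A_l}f_l\in W\cup\{0\}$, so $\rho(x)\ge f(|x|)\ge\frac12\sum_l\rho(\mathbf 1_{A_l}x)-k\eta/2$.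

Finally, only one norm $N$ satisfies \eqref{eq:T}. For $x\ne0$, a family with some $A_j\supset\operatorname{supp}x$ contributes $\frac12N(x)<N(x)$ and can be ignored; the other families involve only vectors of smaller support. So $N$ is determined by induction on $|\operatorname{supp}x|$.
\end{proof}

By (c), $\|x\|_{T^{(p)}}=\sup_{f\in W}\big(\sum_jf(j)|x(j)|^p\big)^{1/p}$ is a supremum of weighted $\ell_p$-seminorms. So it is a norm, and it is monotone in $|x|$. Hence $(e_j)$ is a normalized $1$-unconditional basis of $T^{(p)}$, and we have the \emph{lattice property}: if $x\in T^{(p)}$ and $|y(j)|\le|x(j)|$ for all $j$, then $y\in T^{(p)}$ and $\|y\|\le\|x\|$, because the partial sums of $\sum_jy(j)e_j$ are Cauchy along with those of $x$.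

Let $\|h\|_*=\sup\{|h(x)|:\|x\|_T\le1\}$ for $h\in c_{00}$. This norm is monotone in $|h|$, since $|h(x)|\le|h|(|x|)$ with equality for a suitable choice of signs of $x$; and $\|f\|_*\le1$ for $f\in W$. The dual form of \eqref{eq:T} is the following rule.
\begin{equation}\label{eq:F}
\text{If } h_1<\dots<h_k,\ \ k\le\min\operatorname{supp}h_1\ \text{ and } \|h_l\|_*\le c\ \text{ for all } l,\ \text{ then }\ \Big\|\tfrac12\sum_lh_l\Big\|_*\le c .
\end{equation}
Indeed, $|\frac12\sum_lh_l(x)|\le\frac c2\sum_l\|\mathbf 1_{A_l}x\|_T\le c\|x\|_T$ with $A_l=\operatorname{supp}h_l$. When we apply \eqref{eq:F}, zero terms are dropped first.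

\subsection{The maximum of $n$ norming functionals}

\begin{lemma}\label{lem:max}
Let $f_1,\dots,f_n\in W$ have supports in $[4n,\infty)$, and let $h=\max_if_i$ pointwise. Then $\|h\|_*\le8$.
\end{lemma}

The triangle inequality gives only $\|h\|_*\le n$. To see where a constant comes from, take $g_i=\frac12\mathbf 1_{A_i}\in W_1$, $i\le n$, with $\min A_i\le m$, and look at $\max_ig_i$ on $[m,\infty)$. It equals $\frac12\mathbf 1_B$ with $|B|\le nm$. There are too many points for an admissible family that starts at $m$, so we wait. The part of $B$ in $[nm,\infty)$ has at most $nm$ points and gives an element of $W\cup\{0\}$. The part in $[m,nm)$ is covered by $\lceil\log_2n\rceil$ intervals $[M,2M)$, and $\frac12\mathbf 1_{[M,2M)}\in W$; if $\lceil\log_2n\rceil\le m$, then \eqref{eq:F} bounds the norm of this part by $2$.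

At greater depth, one cuts the late part into intervals on which every $g_i$ is half of a single functional of smaller depth, and uses induction. The danger is that the cost of waiting is paid again at every level, so that the bound grows with the depth. To avoid this we never add the norms of the early part $u$ and the late part $v$ inside the induction: they are successive, so they enter \eqref{eq:F} at the next level as two separate terms.

\begin{proof}
Let $q=\lceil\log_26n\rceil$, so that $2^q\ge6n$. Since $\log_26<3$ and $\log_2n\le n-1$, we have $1+q<2+\log_26+\log_2n<n+4$, and hence $1+q\le n+3\le4n$.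

A \emph{configuration of depth at most $d$} is a tuple $(I;g_1,\dots,g_r)$, where $0\le r\le n$, $I$ is a nonempty finite interval of integers with $m:=\min I\ge4n$, and $g_i\in W_d$ satisfies $\min\operatorname{supp}g_i\le m$. Its \emph{functional} is $H=\mathbf 1_I\max_ig_i$, and $H=0$ if $r=0$. Put $L=2^q(m+1)$, $u=\mathbf 1_{[m,L)}H$ and $v=\mathbf 1_{[L,\infty)}H$, so that $H=u+v$.

\emph{Claim.} $\|u\|_*\le2$ and $\|v\|_*\le2$.

\emph{The early part $u$.} If $g_i=e_j^*$, then $j\le m$. So Lemma~\ref{lem:W}(a) gives $H(m)\le1$ and $H(j)\le\frac12$ for $j>m$, that is,
\[
0\le u\le e_m^*+\sum_{s=0}^{q-1}\tfrac12\mathbf 1_{[2^s(m+1),\,2^{s+1}(m+1))} .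
\]
The right side is a sum of $1+q\le4n\le m$ successive elements of $W$, the first supported at $m$. By \eqref{eq:F} with $c=1$ its norm is at most $2$.

\emph{The late part $v$.} We use induction on $d$. Elements of $W_0$ among the $g_i$ vanish on $[L,\infty)$ and are discarded. If none of the $g_i$ is left (in particular if $d=0$), or if $I\cap[L,\infty)=\emptyset$, then $v=0$. Otherwise write each remaining $g_i$ as $\frac12\sum_{l\le k_i}g_{i,l}$ with successive $g_{i,l}\in W_{d-1}$ and $k_i\le\min\operatorname{supp}g_i\le m$. Let $a_{i,l}=\min\operatorname{supp}g_{i,l}$ and $b_{i,l}=1+\max\operatorname{supp}g_{i,l}$. These are at most $2nm$ \emph{cut points}. Starting a new interval at each cut point divides $I\cap[L,\infty)$ into intervals $I_1<\dots<I_t$, $t\le2nm+1$, such that no cut point lies in $(\min I_s,\max I_s]$.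

Suppose $[a_{i,l},b_{i,l})$ meets $I_s$. Then $a_{i,l}\le\max I_s$ and $b_{i,l}>\min I_s$, and since both are cut points, $a_{i,l}\le\min I_s$ and $b_{i,l}>\max I_s$. So $I_s\subset[a_{i,l},b_{i,l})$. For fixed $i$ these intervals are disjoint, so there is at most one such $l$; call it $l(i,s)$. On $I_s$ we have $g_i=\frac12g_{i,l(i,s)}$ if $l(i,s)$ exists and $g_i=0$ otherwise. Thus $\mathbf 1_{I_s}H$ is one half of the functional of the tuple formed by $I_s$ and those $g_{i,l(i,s)}$ that exist. This tuple is a configuration of depth at most $d-1$, since $\min I_s\ge L\ge4n$ and $a_{i,l(i,s)}\le\min I_s$. By induction $\mathbf 1_{I_s}H=\frac12(u_s+v_s)$, where $\|u_s\|_*,\|v_s\|_*\le2$ and $u_s$ is supported to the left of $v_s$. Hence $v=\frac12\sum_{s\le t}(u_s+v_s)$ is one half of a sum of at most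
\[
2(2nm+1)\le6nm\le2^qm\le L
\]
successive terms of norm at most $2$, supported in $[L,\infty)$. By \eqref{eq:F}, $\|v\|_*\le2$. The claim is proved.

It remains to arrange that the functionals have started before the interval on which we look at them. Let $J$ be the smallest interval containing all $\operatorname{supp}f_i$. Starting a new interval at each point $\min\operatorname{supp}f_i$ divides $J$ into at most $n$ intervals $J_s$, with $\min J_s\ge4n$. If $\operatorname{supp}f_i$ meets $J_s$, then $\min\operatorname{supp}f_i\le\max J_s$, and so $\min\operatorname{supp}f_i\le\min J_s$. Thus $\mathbf 1_{J_s}h$ is the functional of a configuration, and $\|\mathbf 1_{J_s}h\|_*\le4$ by the claim. There are at most $n$ of these successive pieces, supported in $[4n,\infty)$, so \eqref{eq:F} gives $\|\frac12h\|_*\le4$.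
\end{proof}

From now on $\|\cdot\|$ is the norm of $T^{(p)}$.

\begin{corollary}\label{cor:disj}
If $y_1,\dots,y_n\in T^{(p)}$ are disjointly supported, then $\|\sum_iy_i\|^p\le\sum_i\|y_i\|^p$. If moreover their supports lie in $[4n,\infty)$, then $\|\sum_iy_i\|^p\ge\frac18\sum_i\|y_i\|^p$.
\end{corollary}

\begin{proof}
By truncation and continuity we may assume $y_i\in c_{00}$. Let $z_i=|y_i|^p$. By disjointness $\|\sum_iy_i\|^p=\|\sum_iz_i\|_T$, and the upper bound is the triangle inequality in $T$. For the lower bound omit the zero vectors and let $0<\eta<1$. By Lemma~\ref{lem:W}(b),(c) there are $f_i\in W$ with $\operatorname{supp}f_i\subset\operatorname{supp}z_i$ and $f_i(z_i)\ge(1-\eta)\|z_i\|_T$. The $f_i$ are disjointly supported, so $h=\max_if_i=\sum_if_i$, and Lemma~\ref{lem:max} gives $(1-\eta)\sum_i\|z_i\|_T\le h(\sum_iz_i)\le8\|\sum_iz_i\|_T$.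
\end{proof}

Some condition on the supports is necessary: a lower bound valid for all disjoint vectors would make the basis of $T$ equivalent to the $\ell_1$-basis.

\subsection{Finite-dimensional subspaces far out}

Let $[e_j]_{j\ge N}$ be the closed span of the $e_j$, $j\ge N$. It has finite codimension.

\begin{proposition}\label{prop:local}
For every $n$ there is $M=M(n)$ such that, with $N(n)=4M$, every $n$-dimensional subspace $E$ of $[e_j]_{j\ge N(n)}\subset T^{(p)}$ is $8^{1/p}\cdot\frac{41}{39}$-isomorphic to a subspace of $\ell_p^M$. For $p=2$, $E$ is $3$-isomorphic to $\ell_2^n$.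
\end{proposition}

Each coordinate is a functional on $E$, that is, a vector $v_j\in\mathbb R^n$. Coordinates whose vectors $v_j$ point in nearly the same direction are nearly proportional on $E$, so we group the coordinates by direction. The number of groups depends only on $n$, which allows us to fix $N(n)$ before $E$ is given.

\begin{proof}
Let $\delta=n^{-3/2}/40$. Partition the Euclidean unit sphere of $\mathbb R^n$ into nonempty sets $\Sigma_1,\dots,\Sigma_M$ of diameter at most $\delta$, and pick $w_s\in\Sigma_s$. Let $x_1,\dots,x_n$ be an Auerbach basis of $E$, that is, a basis with $\|x_i\|=1$ and $|c_i|\le\|x\|$ for $x=\sum_ic_ix_i$; every finite-dimensional normed space has one. Then $|c|_2\le\sqrt n\,\|x\|$. Put $v_j=(x_1(j),\dots,x_n(j))$, so that $x(j)=\langle c,v_j\rangle$. For $v_j\ne0$ let $s(j)$ be the index with $v_j/|v_j|_2\in\Sigma_{s(j)}$. Since $|v_j|_2\le\sum_i|x_i(j)|$, the lattice property shows that $y=\sum_j|v_j|_2e_j$ belongs to $T^{(p)}$ and $\|y\|\le\sum_i\|x_i\|=n$. Let $y_s$ be the restriction of $y$ to $\{j:s(j)=s\}$. The vectors $y_1,\dots,y_M$ are disjointly supported in $[4M,\infty)$.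

Define $Sx=\sum_s\langle c,w_s\rangle y_s$ for $x=\sum_ic_ix_i$. If $v_j\ne0$, then
\[
|x(j)-(Sx)(j)|=|v_j|_2\,\Big|\Big\langle c,\frac{v_j}{|v_j|_2}-w_{s(j)}\Big\rangle\Big|\le\delta\,|c|_2\,|v_j|_2,
\]
and if $v_j=0$ both sides vanish. By the lattice property, $\|x-Sx\|\le\delta|c|_2\|y\|\le\delta n^{3/2}\|x\|=\frac1{40}\|x\|$. So $\frac{39}{40}\|x\|\le\|Sx\|\le\frac{41}{40}\|x\|$. By Corollary~\ref{cor:disj}, the $M'\le M$ nonzero vectors $y_s$ satisfy $\frac18\sum_s|a_s|^p\le\|\sum_sa_sy_s/\|y_s\|\,\|^p\le\sum_s|a_s|^p$, so their span is $8^{1/p}$-isomorphic to $\ell_p^{M'}\subset\ell_p^M$. For $p=2$, an $n$-dimensional subspace of $\ell_2^M$ is isometric to $\ell_2^n$, and $\sqrt8\cdot\frac{41}{39}<3$ because $8\cdot41^2=13448<13689=9\cdot39^2$.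
\end{proof}

\subsection{Reflexivity and absence of $\ell_q$}

A basis $(e_j)$ is \emph{boundedly complete} if $\sum_ja_je_j$ converges whenever its partial sums are bounded, and \emph{shrinking} if for every functional $f$ the norm of $f$ on $[e_j]_{j\ge N}$ tends to $0$ as $N\to\infty$. By James's theorem, a space with a basis is reflexive if and only if the basis has both properties.

\begin{proposition}\label{prop:nolq}
The space $T^{(p)}$ is reflexive and contains no subspace isomorphic to $\ell_q$, $1\le q<\infty$.
\end{proposition}

\begin{proof}
\emph{Reflexivity.} For $p=1$ this is the result quoted from \cite{FJ}. Let $p>1$. For a finite interval $I$ we have $\|\sum_{j\in I}a_je_j\|^p=\|\sum_{j\in I}|a_j|^pe_j\|_T$. So the partial sums of $\sum_ja_je_j$ are bounded, or Cauchy, in $T^{(p)}$ exactly when those of $\sum_j|a_j|^pe_j$ are in $T$. The basis of the reflexive space $T$ is boundedly complete, hence so is the basis of $T^{(p)}$. If the basis were not shrinking, there would be a functional $f$ and $\delta>0$ such that $f$ has norm greater than $\delta$ on every $[e_j]_{j\ge N}$. We could then choose successive normalized $u_1<u_2<\cdots$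 in $c_{00}$ with $f(u_k)\ge\delta$, and Corollary~\ref{cor:disj} would give $n\delta\le f(\sum_{k\le n}u_k)\le\|f\|n^{1/p}$ for all $n$. This is false for $p>1$.

\emph{No $\ell_q$.} Subspaces of a reflexive space are reflexive, which excludes $q=1$. Let $q>1$, and suppose that $c\|a\|_q\le\|\sum_ka_kx_k\|\le c'\|a\|_q$ for some $x_k\in T^{(p)}$, some $c>0$ and all $a\in c_{00}$. The basis of $\ell_q$ is weakly null, so $x_k(j)\to0$ for every $j$. We replace a subsequence by successive blocks. Choose $k_1<k_2<\cdots$ and consecutive finite intervals $I_1<I_2<\cdots$ starting at $1$ as follows: given $I_1,\dots,I_{j-1}$, take $k_j$ such that the restriction of $x_{k_j}$ to their union has norm at most $2^{-j}c/4$, and then take $I_j$ so long that the restriction of $x_{k_j}$ to the right of $I_j$ has norm at most $2^{-j}c/4$. Then $u_j=\mathbf 1_{I_j}x_{k_j}$ satisfies $\|x_{k_j}-u_j\|\le2^{-j}c/2$, so $\|\sum_ja_j(x_{k_j}-u_j)\|\le\frac c2\max_j|a_j|\le\frac c2\|a\|_q$. With $\alpha=\frac c2$ and $\beta=c'+\frac c2$ we obtain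
\begin{equation}\label{eq:blocks}
\alpha\|a\|_q\le\Big\|\sum_ja_ju_j\Big\|\le\beta\|a\|_q ,
\end{equation}
and in particular $\alpha\le\|u_j\|\le\beta$. The vectors $u_{4n+1},\dots,u_{5n}$ are supported in $[4n,\infty)$. By Corollary~\ref{cor:disj} the norm of their sum lies in $[8^{-1/p}\alpha n^{1/p},\beta n^{1/p}]$, and by \eqref{eq:blocks} it lies in $[\alpha n^{1/q},\beta n^{1/q}]$. These intervals meet for every $n$, so $q=p$. Now pass to $T$. The vectors $z_j=|u_j|^p$ are disjointly supported, so for $b\in c_{00}$
\[
\Big\|\sum_jb_jz_j\Big\|_T=\Big\|\sum_j|b_j|z_j\Big\|_T=\Big\|\sum_j|b_j|^{1/p}u_j\Big\|^p ,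
\]
and by \eqref{eq:blocks} this lies between $\alpha^p\|b\|_1$ and $\beta^p\|b\|_1$. So $T$ contains a copy of $\ell_1$, contradicting its reflexivity.
\end{proof}

\section{Proofs of Theorems \ref{thm:A}, \ref{thm:B} and \ref{thm:D}}\label{sec:proofs}

By Propositions~\ref{prop:local} and~\ref{prop:nolq}, the space $T^{(2)}$ is reflexive, it is asymptotically Hilbertian with $\lambda=3$ and $Z_n=[e_j]_{j\ge N(n)}$, and none of its infinite-dimensional subspaces is isomorphic to a Hilbert space, since such a subspace would contain a copy of $\ell_2$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]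
By Theorem~\ref{thm:C}, $T^{(2)}$ has no equivalent maximal norm. By Lemma~\ref{lem:invnorm}, $\mathrm{GL}(T^{(2)})$ has no maximal bounded subgroup, which means that every bounded subgroup is properly contained in another one.
\end{proof}

\subsection{Bounded groups on $T^{(2)}$ have compact closure}

Let $X$ be reflexive and $G\le\mathrm{GL}(X)$ bounded. Let $X_{\mathrm{ap}}$ be the closed span of the finite-dimensional $G$-invariant subspaces of $X$. We want $X_{\mathrm{ap}}=X$ for $X=T^{(2)}$. Corollary~\ref{cor:hilb} applies to subspaces without finite-dimensional invariant subspaces, and we have no invariant complement of $X_{\mathrm{ap}}$ at our disposal, since Lemma~\ref{lem:compl} covers only finite dimensions. Annihilators replace complements, at the price of passing to the dual and back. The group $G$ acts on $X^*$ by $\varphi\mapsto\varphi\circ g^{-1}$. This action is bounded, and the action that it induces in the same way on $X^{**}=X$ is the original one.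

\begin{lemma}\label{lem:annih}
The subspace $S=\{x\in X:\varphi(x)=0\text{ for all }\varphi\in(X^*)_{\mathrm{ap}}\}$ is $G$-invariant and contains no nonzero finite-dimensional $G$-invariant subspace.
\end{lemma}

\begin{proof}
The subspace $S$ is invariant because $(X^*)_{\mathrm{ap}}$ is. Let $F\subset S$ be finite-dimensional and invariant, and let $Y$ be an invariant complement of $F$ in $X$ (Lemma~\ref{lem:compl}). The annihilator $Y^\perp\subset X^*$ is invariant and has dimension $\dim F$, so $Y^\perp\subset(X^*)_{\mathrm{ap}}$. Hence $Y^\perp$ vanishes on $S$, and $S\subset Y$ by the Hahn--Banach theorem. So $F\subset F\cap Y=0$.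
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $X=T^{(2)}$. If all orbits are relatively compact, then $G$ is pointwise bounded, hence bounded by the uniform boundedness principle.

Conversely, let $G$ be bounded. With the norm $|\cdot|_G$ on $X$ and its dual norm on $X^*$, both actions are isometric. Orbits in a finite-dimensional invariant subspace are relatively compact, so by Lemma~\ref{lem:group}(a) all vectors of $X_{\mathrm{ap}}$ and of $(X^*)_{\mathrm{ap}}$ have relatively norm compact orbits.

Let $S$ be as in Lemma~\ref{lem:annih}. By Corollary~\ref{cor:hilb}, $S$ is isomorphic to a Hilbert space, so $\dim S<\infty$. Then $S$ is itself a finite-dimensional invariant subspace of $S$, so $S=0$. If $(X^*)_{\mathrm{ap}}\ne X^*$, the Hahn--Banach theorem would give a nonzero element of $X^{**}=X$ annihilating it, that is, a nonzero element of $S$. So $(X^*)_{\mathrm{ap}}=X^*$, and all orbits in $X^*$ are relatively norm compact.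

Now apply Lemma~\ref{lem:annih} to the reflexive space $X^*$: the invariant subspace $(X_{\mathrm{ap}})^\perp\subset X^*$ contains no nonzero finite-dimensional invariant subspace. A nonzero vector in it has relatively compact orbit and would produce one by Lemma~\ref{lem:PW}(b). So $(X_{\mathrm{ap}})^\perp=0$ and $X_{\mathrm{ap}}=X$. Thus $X$ is the closed span of its finite-dimensional invariant subspaces, all orbits in $X$ are relatively norm compact, and the SOT-closure of $G$ is a compact group by Lemma~\ref{lem:group}(b).
\end{proof}

In particular every bounded group on $T^{(2)}$ has two distinct nonzero finite-dimensional invariant subspaces, so it is of the type of Example~\ref{ex:signs}, and the construction in Proposition~\ref{prop:enlarge} always produces a larger bounded group.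

\subsection{The spaces $T^{(p)}$ and their duals}

For $p\ne2$, uniform embeddings of the finite-dimensional subspaces of $Y$ into $\ell_p$ lead to an embedding of $Y$ into $L_p$, and we need to know that subspaces of $L_p$ contain some $\ell_q$. For an ultrafilter $\mathcal U$ on a set $\mathcal F$, the \emph{ultrapower} $(\ell_p)_{\mathcal U}$ is the space of bounded families $(\xi_E)_{E\in\mathcal F}$ in $\ell_p$, with the seminorm $\lim_{\mathcal U}\|\xi_E\|_p$, modulo the families of seminorm zero. We use the following facts.
\begin{enumerate}
\item[(i)] An ultrapower of $\ell_p$ is an $L_p(\mu)$-space (Dacunha-Castelle and Krivine).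
\item[(ii)] A separable subspace of an $L_p(\mu)$-space embeds isomorphically into $L_p[0,1]$.
\item[(iii)] For $p>2$, every infinite-dimensional subspace of $L_p[0,1]$ contains an isomorphic copy of $\ell_2$ or of $\ell_p$ \cite{KP}.
\item[(iv)] For $1\le p\le2$, $L_p[0,1]$ embeds isomorphically into $L_1[0,1]$, and every infinite-dimensional subspace of $L_1[0,1]$ contains an isomorphic copy of some $\ell_q$, $1\le q<\infty$ \cite{Ald}.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $X=T^{(p)}$, which is reflexive by Proposition~\ref{prop:nolq}. Suppose that $G$ is a maximal bounded subgroup of $\mathrm{GL}(X)$, with $C=\sup_{g\in G}\|g\|$, and write $X=F\oplus Y$ as in Proposition~\ref{prop:enlarge}. The space $Y$ is separable and infinite-dimensional. Let $E\subset Y$ have dimension $n$. By Lemma~\ref{lem:escape}(b) with $Z=[e_j]_{j\ge N(n)}$ and Proposition~\ref{prop:local}, there is a linear map $S_E\colon E\to\ell_p$ with $\|y\|\le\|S_Ey\|_p\le\Lambda\|y\|$, where $\Lambda=2C^2\cdot8^{1/p}\cdot\frac{41}{39}$. Let $\mathcal U$ be the ultrafilter on $\mathcal F(Y)$ introduced before Lemma~\ref{lem:ultra}, put $S_Ey=0$ for $y\notin E$,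 and let $Sy\in(\ell_p)_{\mathcal U}$ be the class of $(S_Ey)_E$. Any two vectors $y,y'$ lie in $E$ for $\mathcal U$-most $E$, so $S$ is linear and $\|y\|\le\|Sy\|\le\Lambda\|y\|$. By (i) and (ii), $Y$ embeds into $L_p[0,1]$. By (iii) or (iv), $Y$ contains a copy of some $\ell_q$, $1\le q<\infty$. This contradicts Proposition~\ref{prop:nolq}. So $\mathrm{GL}(X)$ has no maximal bounded subgroup.

The map $g\mapsto(g^{-1})^*$ is an injective group homomorphism from $\mathrm{GL}(X)$ to $\mathrm{GL}(X^*)$. It is onto because $X$ is reflexive: every operator on $X^*$ is the adjoint of its own adjoint, which acts on $X^{**}=X$. Since $\|(g^{-1})^*\|=\|g^{-1}\|$ and subgroups are closed under inversion, a subgroup is bounded if and only if its image is. So $\mathrm{GL}(X^*)$ has no maximal bounded subgroup either. By Lemma~\ref{lem:invnorm}, neither $X$ nor $X^*$ admits an equivalent maximal norm.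
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ald} Aldous, Trans. AMS 267 (1981).

\bibitem{DR} S. J. Dilworth and B. Randrianantoanina, \emph{On an isomorphic Banach-Mazur rotation problem and maximal norms in Banach spaces}, arXiv:1310.7139 (2013).

\bibitem{FJ} Figiel and Johnson, Compositio Math. 29 (1974).

\bibitem{KP} Kadec and Pe{\l}czy\'nski, Studia Math. 21 (1962).

\end{thebibliography}
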